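# Irreducible iterates of $x^2+c$: from the third level on, nothing breaks

## 1. A chain of norms built from one square

Fix integers $b,c$. Write $\phi(x)=x^2+c$, let $\phi^n$ be its $n$th iterate, and put $f_n(x)=\phi^n(x)-b$. Let $a_j=\phi^j(0)$, so that $a_1=c$, $a_2=c^2+c$ and $a_{j+1}=a_j^2+c$. Irreducibility is always over $\mathbb Q$ (equivalently over $\mathbb Z$, because the polynomials are monic with integer coefficients).

Suppose $n\ge 1$ and $f_n$ is irreducible. Let $\alpha$ be a root of $f_n$ and walk down from it: $\beta_n=\alpha$, $\beta_{j-1}=\phi(\beta_j)$, so $\beta_0=\phi^n(\alpha)=b$. Put $K_j=\mathbb Q(\beta_j)$. We get a tower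
$$\mathbb Q=K_0\subset K_1\subset\dots\subset K_n,\qquad \beta_j^2=\beta_{j-1}-c .$$
Each step has degree at most $2$ and $[K_n:\mathbb Q]=2^n$, so each step is quadratic, and the conjugate of $\beta_j$ over $K_{j-1}$ is $-\beta_j$. In particular $\operatorname{Tr}_{K_j/K_{j-1}}\beta_j=0$.

**Lemma 1.** Let $f_n$ be irreducible with root $\alpha$. Then $f_{n+1}$ is reducible if and only if $\alpha-c$ is a square in $K_n$.

Proof. Note $f_{n+1}=f_n\circ\phi$. If $\alpha-c=x^2$ with $x\in K_n$, then $\phi(x)=\alpha$, so $x$ is a root of $f_{n+1}$ of degree at most $2^n<\deg f_{n+1}$, and $f_{n+1}$ is reducible. If $\alpha-c$ is not a square in $K_n$, let $\gamma^2=\alpha-c$. Then $\mathbb Q(\gamma)$ contains $\alpha=\gamma^2+c$, so $[\mathbb Q(\gamma):\mathbb Q]=2\cdot 2^n$. Since $\gamma$ is a root of $f_{n+1}$, which has degree $2^{n+1}$, $f_{n+1}$ is irreducible. $\square$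

Now suppose that $\alpha-c=x_n^2$ with $x_n\in K_n$. We push this one square down the tower by norms, and record half of each trace:
$$x_{j-1}=N_{K_j/K_{j-1}}(x_j)\quad(1\le j\le n),\qquad U_i=\tfrac12\operatorname{Tr}_{K_{i+1}/K_i}(x_{i+1})\in K_i\quad(0\le i\le n-1).$$

**Lemma 2.** With this notation,
$$x_j^2=a_{n+1-j}-\beta_j\qquad(0\le j\le n-1),\tag{1}$$
$$x_i=2U_i^2-a_{n-i}\qquad(0\le i\le n-2),\tag{2}$$
$$x_{n-1}=2U_{n-1}^2+c.\tag{3}$$

Proof. Taking norms in $x_n^2=\beta_n-c$ gives
$$x_{n-1}^2=(\beta_n-c)(-\beta_n-c)=c^2-\beta_n^2=c^2+c-\beta_{n-1}=a_2-\beta_{n-1}.$$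
If (1) holds for some $j\ge1$, then taking norms again,
$$x_{j-1}^2=(a_{n+1-j}-\beta_j)(a_{n+1-j}+\beta_j)=a_{n+1-j}^2+c-\beta_{j-1}=a_{n+2-j}-\beta_{j-1}.$$
This proves (1). In a quadratic extension $(\operatorname{Tr}x)^2=\operatorname{Tr}(x^2)+2N(x)$. Apply this to $x_j$, $1\le j\le n-1$. By (1), $\operatorname{Tr}(x_j^2)=2a_{n+1-j}$, so $4U_{j-1}^2=2a_{n+1-j}+2x_{j-1}$, which is (2) with $i=j-1$. Apply it to $x_n$: $\operatorname{Tr}(\beta_n-c)=-2c$, so $4U_{n-1}^2=-2c+2x_{n-1}$, which is (3). $\square$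

**Example 1.** Take $c=-1$, $b=-5$, $n=2$. Here $a_1=-1$, $a_2=0$, $a_3=-1$, and
$$f_3=(x^4-2x^2)^2+4=x^8-4x^6+4x^4+4=(x^4+2)^2-4x^6=(x^4+2x^3+2)(x^4-2x^3+2).$$
Over $\mathbb Q(i)$ the first factor splits as $\bigl(X^2+(1+i)X-1+i\bigr)\bigl(X^2+(1-i)X-1-i\bigr)$. Let $\gamma$ be a root of the first quadratic and $\alpha=\gamma^2-1=-(1+i)\gamma-i$. Then $\alpha^2=2i\gamma^2+(2i-2)\gamma-1=1+2i$, so $\beta_1=\alpha^2-1=2i$ and $K_1=\mathbb Q(i)$. The polynomial $x^4+2x^3+2$ is irreducible (Eisenstein at $2$), and $1+2i$ is not a square in $\mathbb Q(i)$ because its norm $5$ is not a rational square. So $f_2=x^4-2x^2+5$ is irreducible and $K_2=\mathbb Q(\alpha)=\mathbb Q(\gamma)$. The chain is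
$$x_2=\gamma,\quad x_1=-1+i,\quad U_1=-\tfrac{1+i}2,\quad x_0=2,\quad U_0=-1,$$
and indeed $x_1^2=-2i=a_2-\beta_1$, $x_0^2=4=a_3-b$, $x_0=2U_0^2-a_2$, $x_1=2U_1^2-1$.

## 2. What the chain decides, and levels one and two by hand

If $f_n=gh$, then $f_{n+1}=f_n\circ\phi=(g\circ\phi)(h\circ\phi)$. So reducibility is inherited upward: once an iterate breaks, all later ones are broken. The chain of Section 1 exists exactly when an irreducible $f_n$ is followed by a reducible $f_{n+1}$. The following conjecture appears in Wade Hindes, "Classifying Galois groups of small iterates via rational points", arXiv:1705.08353 (2017): *for all $b,c\in\mathbb Z$, $\phi_c^3(x)-b$ is irreducible if and only if $\phi_c^4(x)-b$ is irreducible.* It is true, and more holds.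

**Theorem 1.** Let $n\ge3$. Then $f_n$ is irreducible if and only if $f_{n+1}$ is irreducible. In particular ($n=3$) the conjecture holds; moreover, if $f_3$ is irreducible, then $f_n$ is irreducible for all $n\ge1$.

**Theorem 2.** Put $T=a_2=c^2+c$.

(a) $f_n$ is irreducible for all $n\ge1$ if and only if none of the following holds:

- (i) $b-c$ is a square in $\mathbb Z$;
- (ii) $b=c-4u^2(c+u^2)$ for some $u\in\mathbb Z$;
- (iii) there are $r,m\in\mathbb Z$ with $m^2=2r^4+2cr^2+T$ and $b=c-4s^2(s^2-T)$, where $s=m+r^2$.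

(b) In Theorem 1, $3$ cannot be replaced by $2$: there are infinitely many $(b,c)$ with $f_2$ irreducible and $f_3$ reducible. For example, for $c=-1$, $b=-5$, $f_2=x^4-2x^2+5$ is irreducible, while $f_3=(x^4+2x^3+2)(x^4-2x^3+2)$.

Levels one and two do break. For $c=1$, $b=-7$, $f_1=x^2+8$ is irreducible, but $f_2=x^4+2x^2+9=(x^2+3)^2-4x^2=(x^2+2x+3)(x^2-2x+3)$. Example 1 does the same one level higher. So $3$ is the first level at which a theorem is possible.

The case $c=0$ can be settled directly and shows a mechanism that we shall keep. Here $f_n=x^{2^n}-b$ and all $a_j=0$. Suppose $n\ge2$, $f_n$ is irreducible and $f_{n+1}$ is reducible. Then (1) gives $x_1^2=-\beta_1$, and (2) or (3) gives $x_1=2U_1^2$, so $\beta_1=-4U_1^4$. Since $\beta_1$ has trace $0$ over $\mathbb Q$,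
$$0=\operatorname{Tr}(U_1^4)=(\operatorname{Tr}U_1^2)^2-2N(U_1)^2 ,$$
with rational $\operatorname{Tr}U_1^2$ and $N(U_1)$. As $\sqrt2$ is irrational, $N(U_1)=0$, so $U_1=0$ and $\beta_1=0$, which contradicts $\beta_1\notin\mathbb Q$. What did the work is that $\beta_1$, a quadratic irrationality, has trace zero.

## 3. The value at zero, and why rational information runs out

For general $c$, the first thing to try is to follow the chain all the way to $\mathbb Q$. With $j=0$ in (1),
$$f_{n+1}(0)=a_{n+1}-b=x_0^2 .$$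
So if $f_n$ is irreducible and $f_{n+1}$ is reducible, then $a_{n+1}-b$ is a square, and for $n\ge2$, by (2), even the square of a number of the form $2U_0^2-a_n$ with $U_0\in\mathbb Q$. One would like to show that this cannot happen for $n\ge3$.

It can. Nothing stops us from choosing an integer $U_0$ and setting $b=a_{n+1}-(2U_0^2-a_n)^2$. Take $n=3$, $c=1$, so $a_1,a_2,a_3,a_4=1,2,5,26$, and $U_0=3$: then $b=26-13^2=-143$. Here $f_1=x^2+144$ is irreducible with $\beta_1=12i$. The norm of $\beta_1-c=-1+12i$ is $145$, not a square, so $f_2$ is irreducible by Lemma 1. The norm of $\beta_2-c$ from $K_2$ to $K_1$ is $c^2+c-\beta_1=2-12i$, whose norm is $148$, not a square; so $f_3$ is irreducible. All rational conditions hold: $f_4(0)=169=13^2$ and $13=2\cdot3^2-5$. Condition (1) over $K_1=\mathbb Q(i)$ holds as well, since $a_3-\beta_1=5-12i=(3-2i)^2$. What fails is (2) over $K_1$: it demands $2U_1^2=a_2+x_1=2\pm(3-2i)$, that is, $U_1^2=\frac{5-2i}2$ or $U_1^2=\frac{-1+2i}2$, with norms $\frac{29}4$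 and $\frac54$, which are not rational squares.

So the obstruction sits in $K_1=\mathbb Q(\sqrt{b-c})$, a quadratic field that moves with $b$. We must work with elements of $K_1$, but with an argument that is uniform in $K_1$. The plan is as follows. From the levels $K_2/K_1$ we extract an algebraic integer $U\in K_1$ (up to sign it is $U_1$) that satisfies three equations. We then compute the Hilbert symbols $(N(U),-c)_v$ at *every* place $v$ of $\mathbb Q$. The choice of symbol comes from the equation $q^2=2U^2+2eU-c$ that we shall find: modulo a prime $P\mid U$ it says that $-c$ is a square. The symbol will be $-1$ at $2$ and $1$ at all odd primes. Reciprocity then forces it to be $-1$ at infinity, which means $N(U)<0$ and $c>0$. In that situation, estimates at the real places will force $\operatorname{Tr}U=0$, which is impossible.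

## 4. Three equations over the quadratic field $K_1$

From here to the end of Section 8 we assume, for contradiction, that

$$n\ge3,\qquad f_n \text{ is irreducible},\qquad f_{n+1}\text{ is reducible},$$

and we use the chain of Section 1. Put $e=a_{n-2}$ and $A=a_{n-1}=e^2+c$. Put $\varepsilon=1$ if $n=3$ and $\varepsilon=-1$ if $n\ge4$. Let $V=U_2\in K_2$. If $n=3$, (3) says $x_2=2V^2+c=2V^2+e$; if $n\ge4$, (2) says $x_2=2V^2-a_{n-2}=2V^2-e$. In both cases
$$x_2=2V^2+\varepsilon e,\qquad \operatorname{Tr}_{K_2/K_1}(x_2^2)=\operatorname{Tr}_{K_2/K_1}(a_{n-1}-\beta_2)=2A=2(e^2+c),$$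
where (1) was used with $j=2\le n-1$. This is one of the places where $n\ge3$ enters. The next lemma turns these two facts into equations over $K_1$. It is stated for an arbitrary quadratic extension because we need it once more in Section 9.

**Lemma 3.** Let $L/K$ be a quadratic extension of number fields, $e,c\in K$, $\varepsilon=\pm1$, and $x,V\in L$ with $x=2V^2+\varepsilon e$ and $\operatorname{Tr}(x^2)=2(e^2+c)$. Put $U=-\frac{\varepsilon}2\operatorname{Tr}x$, $\rho=\operatorname{Tr}V$, $q=2\varepsilon N(V)$, all in $K$. Then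
$$q^2=2U^2+2eU-c,\qquad \varepsilon\rho^2=q-e-U .$$

Proof. From $-2\varepsilon U=\operatorname{Tr}x=2\operatorname{Tr}V^2+2\varepsilon e$ we get $\operatorname{Tr}V^2=-\varepsilon(U+e)$. Since $\operatorname{Tr}V^2=\rho^2-2N(V)=\rho^2-\varepsilon q$, multiplying by $\varepsilon$ gives $\varepsilon\rho^2-q=-(U+e)$, the second equation. Next, $x^2=4V^4+4\varepsilon eV^2+e^2$, so
$$2e^2+2c=4\operatorname{Tr}V^4-4e(U+e)+2e^2,\qquad\text{i.e.}\qquad c=2\operatorname{Tr}V^4-2e(U+e).$$
Here $\operatorname{Tr}V^4=(\operatorname{Tr}V^2)^2-2N(V)^2=(U+e)^2-\frac{q^2}2$. Hence $c=2(U+e)^2-q^2-2e(U+e)=2U(U+e)-q^2$. $\square$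

**Step 4.1: writing down the equations.** The aim is to collect every relation that the rest of the proof uses. Apply Lemma 3 to $K_2/K_1$. The resulting $U=-\varepsilon U_1$ satisfies, by (2) with $i=1\le n-2$ and (1) with $j=1$,
$$2U^2=A+x_1,\qquad x_1^2=a_n-\beta_1,\tag{4}$$
and the lemma gives
$$q^2=2U^2+2eU-c,\qquad \varepsilon\rho^2=q-e-U.\tag{5}$$
Put $R=\varepsilon\rho^2$, so $q=R+e+U$. Inserting this in the first equation of (5) and expanding, $U^2+2U(R+e)+(R+e)^2=2U^2+2eU-c$, so $U^2-2UR=(R+e)^2+c$, and adding $R^2$,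
$$(U-R)^2=2R^2+2eR+A.\tag{6}$$
From (4), with $a_n=A^2+c$,
$$\beta_1=A^2+c-(2U^2-A)^2=c-4U^2(U^2-A).$$
Now use the mechanism from the case $c=0$. Since $\beta_1\notin\mathbb Q$ and $\beta_1^2=b-c\in\mathbb Q$, the trace of $\beta_1$ is $0$. From now on $\operatorname{Tr}$ and $N$ are those of $K_1/\mathbb Q$. Then
$$c=2\operatorname{Tr}(U^4)-2A\operatorname{Tr}(U^2).\tag{7}$$

The pair (5) alone will not give a contradiction. For $n=2$, Lemma 3 applied to $K_1/\mathbb Q$ (with $\varepsilon=1$, $e=c$, $V=U_1$, $x=x_1$) gives the same pair over $\mathbb Q$, and in Example 1 it is solved by $U=1$, $q=1$, $\rho=-1$. What is missing over $\mathbb Q$ is (7): there $\beta_0=b$ is an arbitrary integer and no trace has to vanish.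

**Step 4.2: first consequences.** We check that nothing degenerates. First, $U^2\notin\mathbb Q$, because otherwise $\beta_1=c-4U^2(U^2-A)\in\mathbb Q$. So $U\ne0$, $K_1=\mathbb Q(U)$, and
$$\operatorname{Tr}U\ne0,\tag{8}$$
since $\operatorname{Tr}U=0$ would give $U^2=-N(U)\in\mathbb Q$. Next, $c\neq0$: if $c=0$, then $A=0$, and (7) gives $(\operatorname{Tr}U^2)^2=2N(U)^2$, so $N(U)=0$ and $U=0$, a contradiction. Finally, $a_j=c(1+ch_j)$ with $h_j\in\mathbb Z$: take $h_1=0$, and note $a_{j+1}=a_j^2+c=c\bigl(1+c(1+ch_j)^2\bigr)$. Hence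
$$c\mid A,\qquad v_p(e)=v_p(A)=v_p(c)\ \text{ for every prime } p\mid c.\tag{9}$$

**Step 4.3: $U,q,\rho$ are algebraic integers.** We need this to reduce modulo primes. By (4), $x_1$ is an algebraic integer, so $2U^2$ is one, and $U$ is integral at all primes not above $2$. Let $P\mid2$ and normalize $v=v_P$ by $v(2)=1$; its values lie in $\frac12\mathbb Z$. From $v(2U^2)\ge0$ we get $v(U)\ge-\frac12$. Suppose $v(U)<0$, so $v(U)=-\frac12$. In the first equation of (5), $v(2U^2)=0$, $v(2eU)\ge\frac12$, $v(c)\ge0$, so $v(q)\ge0$. Then $v(\varepsilon\rho^2)=v(q-e-U)=-\frac12$, so $v(\rho)=-\frac14\notin\frac12\mathbb Z$, a contradiction. So $U$ is integral. By (5), $q^2$ is integral, hence so is $q$, and then $\rho^2$ and $\rho$.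

Consequently $\operatorname{Tr}U^2,\operatorname{Tr}U^4\in\mathbb Z$, and (7) shows that **$c$ is even**. Put
$$\mu=N(U)\in\mathbb Z\setminus\{0\}.$$

## 5. Hilbert symbols, 1-units, and local conventions

For a place $v$ of $\mathbb Q$ (a prime or $\infty$) and $x,y\in\mathbb Q_v^\times$, the Hilbert symbol $(x,y)_v$ is $1$ if $z^2=xs^2+yt^2$ has a solution $(z,s,t)\ne(0,0,0)$ in $\mathbb Q_v$, and $-1$ otherwise. We use the following facts (Serre, *A Course in Arithmetic*, Ch. III).

- It is bilinear with values $\pm1$, and equals $1$ if one argument is a square; so it depends only on $x,y$ modulo squares.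
- For $p$ odd, $(x,y)_p=1$ if $x$ and $y$ both have even valuation, and $(x,y)_p=\left(\frac yp\right)^{v_p(x)}$ if $y$ is a $p$-adic unit.
- For $2$-adic units, $(x,y)_2=(-1)^{\frac{x-1}2\cdot\frac{y-1}2}$.
- $(x,y)_\infty=-1$ if and only if $x<0$ and $y<0$.
- Product formula: $\prod_v(x,y)_v=1$ for $x,y\in\mathbb Q^\times$.

For instance $(3,5)_3=\left(\frac53\right)=-1$, $(3,5)_5=\left(\frac35\right)=-1$, $(3,5)_2=(-1)^{1\cdot2}=1$, and all other symbols are $1$; the product is $1$. For $x=y=-1$ the symbols at $2$ and at $\infty$ are $-1$ and the others are $1$. This is the pattern that we shall meet: a $-1$ at $2$ that must be paid for at $\infty$.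

A **1-unit** of a local field is an element congruent to $1$ modulo the maximal ideal. If the residue characteristic is odd, every 1-unit is the square of a 1-unit: apply Hensel's lemma to $X^2-\eta$ at $X=1$, where the derivative $2$ is a unit. Thus $8$ is a square in $\mathbb Q_7$. In $\mathbb Q_2$ this fails: $5$ is a 1-unit, but not a square.

For a prime $P\mid p$ of $K_1$, let $K_{1,P}$ be the completion and $v_P$ the valuation extending $v_p$. If $P$ is the only prime above $p$, then $K_{1,P}/\mathbb Q_p$ is quadratic, its trace and norm restrict to $\operatorname{Tr}$ and $N$, and its conjugation preserves $v_P$. If $p$ splits, an element $z\in K_1$ has two images $z',z''\in\mathbb Q_p$, and $\operatorname{Tr}z=z'+z''$, $N(z)=z'z''$. In all cases $v_p(\operatorname{Tr}z)\ge\min_{P\mid p}v_P(z)$.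

## 6. The symbol at $2$ is $-1$

We show $(\mu,-c)_2=-1$ by finding both entries modulo squares. Let $g=v_2(c)\ge1$. Rewrite (7) as
$$\operatorname{Tr}U^4=\frac c2\Bigl(1+2\,\frac Ac\operatorname{Tr}U^2\Bigr),\qquad \frac Ac\in\mathbb Z .$$
The bracket is odd, so $v_2(\operatorname{Tr}U^4)=g-1$.

**Step 6.1: $g\ne1$.** This removes a case in which the size comparison of the next step would break down. Suppose $g=1$. Then $\operatorname{Tr}U^4$ is odd. From $\operatorname{Tr}U^4=(\operatorname{Tr}U^2)^2-2\mu^2$ and $\operatorname{Tr}U^2=(\operatorname{Tr}U)^2-2\mu$, $\operatorname{Tr}U$ is odd. The minimal polynomial of $U$ has discriminant $(\operatorname{Tr}U)^2-4\mu$, which is odd; the discriminant of $K_1$ divides it, so $2$ is unramified in $K_1$ and each $v_P$ with $P\mid2$ has integer values. By (5),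
$$q^2=2\bigl(U^2+eU-\tfrac c2\bigr),$$
so $v_P(q)>0$, hence $v_P(q)\ge1$, $v_P(q^2)\ge2$, and $U^2+eU-\frac c2\equiv0\pmod P$. Here $e$ is even by (9) and $\frac c2$ is odd, so $(U-1)^2\equiv0$ and $U\equiv1\pmod P$. This holds for every $P\mid2$ and $2$ is unramified, so $U=1+2z$ with $z$ integral. Then $\operatorname{Tr}U=2+2\operatorname{Tr}z$ is even, a contradiction.

**Step 6.2: $2$ ramifies in $K_1$.** This pins down the local field and the valuations of $U$, $q$, $R$. We have $g\ge2$. Choose $P\mid 2$ with $\tau=v_P(U)\ge0$ minimal and write $v=v_P$. Then $g-1=v_2(\operatorname{Tr}U^4)\ge4\tau$. Hence $g>2\tau+1$: if $\tau=0$ because $g\ge2$, and if $\tau>0$ because $g\ge4\tau+1$. In $q^2=2U^2+2eU-c$ the three valuations are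
$$v(2U^2)=1+2\tau,\qquad v(2eU)=1+g+\tau>1+2\tau,\qquad v(c)=g>1+2\tau,$$
so $v(q^2)=1+2\tau$ and $v(q)=\tau+\frac12$. If $2$ were unramified, $v(q)$ and $\tau$ would be integers. So $2$ ramifies, and $P$ is the only prime above $2$. Next, $v(q)>\tau$ and $v(e)=g>\tau$, so $v(\rho^2)=v(q-e-U)=\tau$. Thus $v(\rho)=\tau/2\in\frac12\mathbb Z$, so $\tau$ is an *integer*. Also $v(R)=\tau$, and in particular $\rho\ne0$.

**Step 6.3: $c$ modulo squares.** We show that $c$ is a square times a unit $\equiv1\pmod4$. Let $O$ be the ring of integers of $K_{1,P}$, with uniformizer $\pi$ and residue field $\mathbb F_2$. As the extension is totally ramified, $O=\mathbb Z_2[\pi]$ with $\pi$ a root of an Eisenstein polynomial, so $\operatorname{Tr}\pi$ is even; also $\operatorname{Tr}1=2$. Hence $\operatorname{Tr}(O)\subset2\mathbb Z_2$.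

Write $U=2^\tau z$ with $z\in O^\times$. Then $z\in1+\pi O$, and since $\pi^2O=2O$, $z^2\in1+2O$ and $z^4\in1+4O$. Taking traces, $\operatorname{Tr}z^2\in2+4\mathbb Z_2$ and $\operatorname{Tr}z^4\in2+8\mathbb Z_2$. So $g-1=v_2(\operatorname{Tr}U^4)=4\tau+1$, that is, $g=4\tau+2$. Write $c=2^{4\tau+2}c'$. Dividing (7) by $2^{4\tau+2}$,
$$c'=\tfrac12\operatorname{Tr}z^4-2^{-4\tau-1}A\operatorname{Tr}U^2 .$$
The first term is $\equiv1\pmod4$. By (9), $v_2(A)=4\tau+2$, and $v_2(\operatorname{Tr}U^2)=2\tau+1$, so the last term has valuation $-4\tau-1+(4\tau+2)+(2\tau+1)=2\tau+2\ge2$. Hence $c'\equiv1\pmod4$.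

**Step 6.4: $\mu$ modulo squares.** We show that $\mu$ is a square times a unit $\equiv3\pmod4$. Since $R\neq0$, put $w=(U-R)/R$. By (6),
$$w^2=2(1+\delta),\qquad \delta=\frac eR+\frac A{2R^2}.$$
Here $v(e/R)=3\tau+2\ge2$ and $v(A/2R^2)=(4\tau+2)-1-2\tau=2\tau+1\ge1$, so $v(\delta)\ge1$. Thus $v(w)=\frac12$ and $N(w)\in2\mathbb Z_2^\times$. From $w^2=\operatorname{Tr}(w)w-N(w)$,
$$\operatorname{Tr}(w)\,w=\bigl(2+N(w)\bigr)+2\delta .$$
Since $N(w)\equiv2\pmod4$, the right side has valuation at least $2$. So $v_2(\operatorname{Tr}w)\ge\frac32$, and being an integer it is at least $2$. Hence $N(1+w)=1+\operatorname{Tr}w+N(w)\equiv1+0+2=3\pmod4$. Now $U=R(1+w)$ and $N(R)=N(\varepsilon\rho^2)=N(\rho)^2\ne0$, so $\mu=N(\rho)^2N(1+w)$ is a square times a unit $\equiv3\pmod4$.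

By Step 6.3, $-c$ is a square times $-c'\equiv3\pmod4$. For two units $\equiv3\pmod4$ both $\frac{x-1}2$ and $\frac{y-1}2$ are odd. Therefore
$$(\mu,-c)_2=-1.$$

## 7. The symbol at every odd prime is $1$

Let $p$ be an odd prime.

**Step 7.1: primes $p\nmid c$.** Here the motivation of Section 3 becomes a proof. Since $-c$ is a $p$-adic unit, $(\mu,-c)_p=\left(\frac{-c}p\right)^{v_p(\mu)}$. If $v_p(\mu)$ is even, this is $1$. If it is odd, recall that $v_p(N(U))=\sum_{P\mid p}f_P\operatorname{ord}_P(U)$ with residue degrees $f_P\in\{1,2\}$. So some $P$ has $f_P=1$ and $\operatorname{ord}_P(U)\ge1$. Modulo this $P$, (5) reads $q^2\equiv-c$ in the residue field $\mathbb F_p$, so $\left(\frac{-c}p\right)=1$ and the symbol is $1$.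

From now on $p\mid c$, and $a=v_p(c)=v_p(e)=v_p(A)\ge1$ by (9).

**Step 7.2: three local statements.** They describe $U$ or $-c$ modulo squares, according to whether $U$ is large or small compared with $c$.

(A) $\min_{P\mid p}v_P(U)\le a/4$. Otherwise $v_p(2\operatorname{Tr}U^4)>a$ and $v_p(2A\operatorname{Tr}U^2)>a$, while the left side of (7) has valuation $a$.

(B) If $\tau=v_P(U)<a/2$, then there is $w\in K_{1,P}$ with $w^2=2$ and $U\in\varepsilon(w-1)K_{1,P}^{\times2}$, and $v_P(U)=2v_P(\rho)$. To see this, write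
$$q^2=2U^2\Bigl(1+\frac eU-\frac c{2U^2}\Bigr).$$
Since $v_P(e/U)=a-\tau>0$ and $v_P(c/2U^2)=a-2\tau>0$, the bracket is a 1-unit, so it is $\kappa^2$ for a 1-unit $\kappa$. Put $w=q/(U\kappa)$; then $w^2=2$ and $q=wU\kappa$. Since $(w-1)(w+1)=1$ and $w$ is integral, $w-1$ is a unit. Hence
$$\varepsilon\rho^2=q-e-U=U\Bigl((w-1)+w(\kappa-1)-\frac eU\Bigr)=(w-1)\,U\cdot\eta$$
with a 1-unit $\eta$, because $\kappa-1$ and $e/U$ lie in the maximal ideal. In particular $\rho\ne0$, and as $\eta$ is a square, $U\in\varepsilon(w-1)K_{1,P}^{\times2}$ (note that $(w-1)^{-1}$ and $w-1$ differ by a square). Comparing valuations, $v_P(U)=2v_P(\rho)$.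

(C) If $v_P(U)>a/2$, then $-c$ is a square in $K_{1,P}$. Indeed
$$q^2=-c\Bigl(1-\frac{2eU}c-\frac{2U^2}c\Bigr),$$
where $v_P(2eU/c)=v_P(U)>0$ and $v_P(2U^2/c)=2v_P(U)-a>0$. The bracket is a 1-unit, hence a nonzero square.

**Step 7.3: $p\mid c$ with one prime $P$ above $p$.** By (A), $\tau=v_P(U)\le a/4<a/2$, so (B) applies. Taking norms, with $N(\varepsilon)=1$, $\mu\in N(w-1)\mathbb Q_p^{\times2}$.

If $w\in\mathbb Q_p$, then $N(w-1)=(w-1)^2$, so $\mu$ is a square and the symbol is $1$.

If $w\notin\mathbb Q_p$, then $2$ is not a square in $\mathbb Q_p$, and $K_{1,P}=\mathbb Q_p(\sqrt2)$ is unramified, so $\tau\in\mathbb Z$ and $v_p(\mu)=2\tau$ is even. If $a$ is even, both arguments have even valuation and the symbol is $1$. We show that $a$ odd is impossible. If $a$ is odd, then $4\tau\le a$ gives $4\tau<a$. By (7), $2\operatorname{Tr}U^4=c+2A\operatorname{Tr}U^2$ has valuation at least $a>4\tau$. Write $U=p^\tau z$ with a unit $z$ whose reduction is $\bar z\in\mathbb F_{p^2}^\times$.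 Conjugation acts on $\mathbb F_{p^2}$ as the $p$th power, so $\bar z^4+\bar z^{4p}=0$. Put $\xi=\bar z^{\,p-1}$. Then $\xi^4=-1$, so $\xi$ has order $8$, and $\xi^{p+1}=\bar z^{\,p^2-1}=1$. So $8\mid p+1$, that is, $p\equiv7\pmod8$, and $2$ is a square in $\mathbb Q_p$, a contradiction.

**Step 7.4: $p\mid c$ with $p$ split.** Let $U',U''\in\mathbb Q_p$ be the images of $U$, with valuations $\tau'\le\tau''$; so $\mu=U'U''$ and $\tau'\le a/4<a/2$ by (A). All valuations are integers now, so whenever (B) applies to an image, the valuation of this image is even. Equation (7) reads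
$$2(U'^4+U''^4)=c+2A(U'^2+U''^2).\tag{10}$$

*Case $\tau'<\tau''$.* The left side of (10) has valuation $4\tau'$, and the right side has valuation at least $a>0$. So $\tau'>0$. Then the second term on the right has valuation at least $a+2\tau'>a$, so the right side has valuation exactly $a$, and $a=4\tau'$. By (B), $\tau'$ is even. If $\tau''<a/2$, then $\tau''$ is even by (B). If $\tau''=a/2=2\tau'$, it is even as well. In both cases $v_p(\mu)=\tau'+\tau''$ and $v_p(-c)=4\tau'$ are even, and the symbol is $1$. If $\tau''>a/2$, then $-c$ is a square in $\mathbb Q_p$ by (C), and the symbol is $1$.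

*Case $\tau'=\tau''=\tau$.* Now (B) applies to both images and gives $w',w''\in\mathbb Q_p$ with $w'^2=w''^2=2$. Also $v_p(\mu)=2\tau$ is even, so for $a$ even the symbol is $1$. Let $a$ be odd. Then $4\tau<a\le v_p(U'^4+U''^4)$ by (10), so $(U'/U'')^4\equiv-1\pmod p$. Hence $\mathbb F_p^\times$ contains an element of order $8$ and $p\equiv1\pmod8$. By (B), since $\varepsilon^2=1$, $\mu\in(w'-1)(w''-1)\mathbb Q_p^{\times2}$. If $w''=w'$, the product is $(w'-1)^2$. If $w''=-w'$, it is $1-w'^2=-1$, which is a square because $p\equiv1\pmod4$. So $\mu$ is a square and the symbol is $1$.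

Thus $(\mu,-c)_p=1$ for every odd prime $p$.

## 8. The real place: two numbers near $\pm\sqrt A$ and an integer trace

**Step 8.1: signs.** We convert the local results into inequalities. By the product formula, $(\mu,-c)_\infty=-1$, that is,
$$N(U)<0\qquad\text{and}\qquad c>0.$$
Norms from an imaginary quadratic field are nonnegative, so $K_1$ is real quadratic, and its two real embeddings send $\beta_1$ to $\pm B$ with $B=\sqrt{b-c}>0$. Since $c\ge1$, all $a_j$ are positive, and $a_{j+1}=a_j^2+c>a_j$. As $n\ge3$, $A=a_{n-1}\ge a_2=c^2+c\ge2$, and $1\le c\le A$.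

**Step 8.2: $f_n$ has no real root.** This will give both a bound on $B$ and a sign for $x_1$. The polynomial $f_n$ is even. If it had a real root $y$, then $-|y|$ would be a root too, and since $f_n$ is irreducible there would be an embedding $K_n\to\mathbb R$ with $\alpha\mapsto-|y|$. The image of $\alpha-c=x_n^2$ would be $-|y|-c<0$, although it is the square of a real number. This is a contradiction.

**Step 8.3: $B<A$.** Suppose $B\ge A=a_{n-1}$. Put $y_1=B$ and $y_{j+1}=\sqrt{y_j-c}$. We claim $y_j\ge a_{n-j}$ for $1\le j\le n-1$. This holds for $j=1$, and if it holds for some $j\le n-2$, then $y_j-c\ge a_{n-j}-c=a_{n-j-1}^2$, so $y_{j+1}$ is real and $y_{j+1}\ge a_{n-j-1}$. Thus $y_{n-1}\ge a_1=c$, so $y_n$ is real. But $\phi(y_{j+1})=y_j$, so $\phi^n(y_n)=\phi(B)=B^2+c=b$, and $y_n$ is a real root of $f_n$, contradicting Step 8.2.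

**Step 8.4: $x_1>0$ at both real embeddings of $K_1$.** Equation (4) determines $x_1$ only up to sign, so we must find the sign. By transitivity of norms, $x_1=N_{K_n/K_1}(x_n)$, and $x_n\ne0$ because $x_n^2=\alpha-c$ and $\alpha\notin\mathbb Q$. Fix a real embedding of $K_1$. An extension of it to $K_n$ with real image would give a real root of $f_n$. So all extensions $K_n\to\mathbb C$ are non-real, and they come in complex conjugate pairs. Hence the image of $x_1$ is a product of factors $|\sigma(x_n)|^2>0$.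

**Step 8.5: $\operatorname{Tr}U=0$.** By (4), $x_1^2=A^2+c-\beta_1$ has the images $A^2+c\mp B$. By Step 8.3 they lie strictly between $A^2+c-A$ and $A^2+c+A$. Since $1\le c\le A$,
$$A^2+c-A\ge A^2-A+1>(A-1)^2,\qquad A^2+c+A\le A^2+2A<(A+1)^2 .$$
As $x_1>0$ and $A-1>0$, both images of $x_1$ lie in $(A-1,A+1)$. By (4), $U^2-A=\frac12(x_1-A)$, so $|U^2-A|<\frac12$ at both embeddings. Let $U'>0>U''$ be the two real images of $U$; their signs differ because $N(U)<0$. Then $|U'^2-U''^2|<1$, and $U'^2,U''^2>A-\frac12\ge\frac32$. Since $U'-U''=|U'|+|U''|$,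
$$|\operatorname{Tr}U|=|U'+U''|=\frac{|U'^2-U''^2|}{|U'|+|U''|}<\frac1{2\sqrt{3/2}}<\frac12 .$$
But $\operatorname{Tr}U$ is an integer, so $\operatorname{Tr}U=0$. This contradicts (8).

**Step 8.6: end of the proof of Theorem 1.** The assumption of Section 4 is impossible, so for $n\ge3$, if $f_n$ is irreducible, then $f_{n+1}$ is. The converse was shown at the start of Section 2. If $f_3$ is irreducible, induction gives $f_n$ irreducible for all $n\ge3$, and for $n\le2$ the identity $f_3=f_n\circ\phi^{3-n}$ shows that $f_n$ is irreducible. $\blacksquare$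

## 9. Exactly when all iterates are irreducible (Theorem 2)

By Theorem 1, all $f_n$ are irreducible if and only if $f_3$ is. So part (a) says: $f_3$ is reducible if and only if (i), (ii) or (iii) holds. Recall $T=a_2=c^2+c$.

**Step 9.1: each condition makes $f_3$ reducible.** We exhibit factorizations. If $f_1$ or $f_2$ is reducible, so is $f_3$. Under (i), $f_1=x^2-(b-c)$ is reducible. Under (ii),
$$f_2=(x^2+c)^2+4u^2(c+u^2)=(x^2+c+2u^2)^2-4u^2x^2,$$
a difference of squares, so $f_2=(x^2+2ux+c+2u^2)(x^2-2ux+c+2u^2)$.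

Under (iii), put $t=x^2$, $S=r(2c+2r^2+m)$, $a_0=2s^2-T$, and
$$\mathcal A=t^2+2(c+r^2)t+a_0,\qquad \mathcal B=2rt+2S .$$
Since $s^2=(m+r^2)^2$ and $m^2=2r^4+2cr^2+T$, we have $a_0=T+4cr^2+6r^4+4r^2m$. We claim
$$f_3=(t^2+2ct+T)^2+c-b=\mathcal A^2-x^2\mathcal B^2=(\mathcal A+x\mathcal B)(\mathcal A-x\mathcal B).$$
The first and the last equality are clear. For the middle one, $\mathcal A^2-t\mathcal B^2$ has leading term $t^4$, and its other coefficients are as follows.

- $t^3$: $4(c+r^2)-4r^2=4c$.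
- $t^2$: $4(c+r^2)^2+2a_0-8rS$. Expanding, this is $4c^2+8cr^2+4r^4+2T+8cr^2+12r^4+8r^2m-16cr^2-16r^4-8r^2m=4c^2+2T$.
- $t^1$, divided by $4$: $(c+r^2)a_0-S^2$. With $h=c+r^2$, $a_0=T+4r^2h+2r^4+4r^2m$ and $S^2=r^2(4h^2+4hm+m^2)$, so this is $hT+2r^4h-r^2m^2=cT+r^2\bigl[T+2r^2(c+r^2)-m^2\bigr]=cT$.
- $t^0$: $a_0^2=(2s^2-T)^2=T^2+4s^2(s^2-T)=T^2+c-b$.

These are the coefficients of $(t^2+2ct+T)^2+c-b$, namely $4c$, $4c^2+2T$, $4cT$, $T^2+c-b$. The two factors have degree $4$ in $x$, so $f_3$ is reducible.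

**Step 9.2: if $f_3$ is reducible, one of the conditions holds.** We use the chain for $n=1$ and $n=2$. Note that if $u\in\mathbb Q$ and $2u^2\in\mathbb Z$, then $u\in\mathbb Z$: a prime in the denominator of $u$ would occur in $2u^2$ with exponent at most $1-2<0$.

If $f_1$ is reducible, $b-c$ is a square in $\mathbb Q$, hence in $\mathbb Z$: this is (i).

If $f_1$ is irreducible and $f_2$ is reducible, Lemmas 1 and 2 with $n=1$ give $x_0^2=T-b$ and $x_0=2u^2+c$ with $u=U_0\in\mathbb Q$. Then $x_0\in\mathbb Z$, so $2u^2\in\mathbb Z$ and $u\in\mathbb Z$. And $b=T-(c+2u^2)^2=c-4u^2(c+u^2)$: this is (ii).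

If $f_2$ is irreducible and $f_3$ is reducible, Lemmas 1 and 2 with $n=2$ give
$$x_1=2U_1^2+c,\qquad \operatorname{Tr}_{K_1/\mathbb Q}(x_1^2)=\operatorname{Tr}_{K_1/\mathbb Q}(a_2-\beta_1)=2(c^2+c),$$
and $x_0=2U_0^2-T$, $x_0^2=a_3-b=T^2+c-b$. Apply Lemma 3 to $K_1/\mathbb Q$ with $\varepsilon=1$, $e=c$, $V=U_1$, $x=x_1$. With $s=-U_0=-\frac12\operatorname{Tr}x_1$ and $r=\operatorname{Tr}V$ it gives, for a rational $q$,
$$q^2=2s^2+2cs-c,\qquad r^2=q-c-s .$$
Also $b=T^2+c-(2s^2-T)^2=c-4s^2(s^2-T)$. Since $x_0\in\mathbb Q$ and $x_0^2\in\mathbb Z$, $x_0\in\mathbb Z$; so $2s^2=x_0+T\in\mathbb Z$ and $s\in\mathbb Z$. Then $q^2\in\mathbb Z$ gives $q\in\mathbb Z$, and $r^2\in\mathbb Z$ gives $r\in\mathbb Z$. Put $m=s-r^2$. Then $q=r^2+c+s=2r^2+c+m$, and the equation for $q^2$ becomes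
$$(2r^2+c+m)^2=2(m+r^2)^2+2c(m+r^2)-c .$$
The left side is $4r^4+c^2+m^2+4cr^2+4r^2m+2cm$ and the right side is $2m^2+4r^2m+2r^4+2cm+2cr^2-c$. Hence $m^2=2r^4+2cr^2+c^2+c=2r^4+2cr^2+T$: this is (iii). This proves (a).

As a check, for $c=0$ condition (ii) reads $b=-4u^4$, and (iii) forces $m^2=2r^4$, so $r=m=s=0$ and $b=0$, which is covered by (i). This agrees with Section 2, where for $c=0$ nothing breaks after level $2$.

**Step 9.3: infinitely many breaks at level two.** The pair $c=-1$, $b=-5$ was treated in Example 1 (it is (iii) with $r=1$, $m=0$, $s=1$, $T=0$). For infinitely many, let $r\ge3$ with $r\equiv3\pmod7$, and put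
$$y=r^2,\quad c=y^2-2y-1,\quad m=y^2-y,\quad s=m+y=y^2 .$$
Then $T=c(c+1)=(y^2-2y)^2-(y^2-2y)=y^4-4y^3+3y^2+2y$, and
$$2r^4+2cr^2+T=2y^2+(2y^3-4y^2-2y)+T=y^4-2y^3+y^2=m^2 .$$
So (iii) holds for
$$b=c-4s^2(s^2-T)=c-4y^4(4y^3-3y^2-2y)=c-4y^5(4y^2-3y-2),$$
and $f_3$ is reducible. Since $y\ge9$, $b-c<0$, so $f_1$ is irreducible. By Lemma 1, $f_2$ is irreducible if $\sqrt{b-c}-c$ is not a square in $\mathbb Q(\sqrt{b-c})$. Its norm is
$$c^2-(b-c)=c^2+4y^5(4y^2-3y-2).$$
Modulo $7$ we have $y\equiv2$ and $c\equiv4-4-1=-1$, so the norm is $\equiv1+4\cdot32\cdot8=1025\equiv3$. The squares modulo $7$ are $0,1,2,4$, so this integer is not a square, and $\sqrt{b-c}-c$ is not a square in the field. Hence $f_2$ is irreducible. Finally, $c=(y-1)^2-2$ is strictly increasing in $y\ge9$, so distinct $r$ give distinct $c$, and there are infinitely many such pairs. $\blacksquare$
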